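\title{Simply connected Frobenius split varieties with torsion in crystalline cohomology}

\begin{abstract}
Mehta asked whether every smooth projective Frobenius split variety over an algebraically closed field of characteristic $p>0$ has a finite \'etale cover with reduced Picard scheme and torsion free second crystalline cohomology. We show that the answer is negative in every characteristic: in each dimension $d\ge\max(3,p-2)$ there is a simply connected smooth projective Frobenius split variety whose second crystalline cohomology has $p$-torsion. The examples are quotients of anticanonical hypersurfaces in products of projective spaces by free actions of $\mu_p$, and products of these quotients with projective spaces. In dimension at most $2$ the answer is affirmative.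
\end{abstract}

\section{Introduction}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$ and $W=W(k)$ is its ring of Witt vectors, a complete discrete valuation ring with uniformizer $p$ and residue field $k$. A \emph{variety} is a connected scheme of finite type over $k$; a smooth variety is integral. A \emph{finite \'etale cover} $X'\to X$ is a finite \'etale surjective morphism from a nonempty variety $X'$; if $X$ is smooth and projective, so is $X'$. We write $\pi_1$ for the \'etale fundamental group, so $\pi_1(X)=1$ means that every finite \'etale cover of $X$ is an isomorphism. For a smooth projective variety $Y$, $\operatorname{Pic}(Y)$ is the Picard scheme $\operatorname{Pic}_{Y/k}$ and $H^i_{\mathrm{cris}}(Y/W)$ is crystalline cohomology.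

Let $F$ be the absolute Frobenius of a $k$-scheme $X$: the identity on points and the $p$-th power map on functions. The scheme $X$ is \emph{$F$-split} if $\mathcal O_X\to F_*\mathcal O_X$, $a\mapsto a^p$, has an $\mathcal O_X$-linear left inverse. The following question was raised by V.~B.~Mehta and is recorded as open in \cite{Joshi}.

\begin{quote}
\textbf{Question.} Let $X$ be a smooth projective $F$-split variety. Is there a finite \'etale cover $X'\to X$ such that $\operatorname{Pic}(X')$ is reduced and $H^2_{\mathrm{cris}}(X'/W)$ is torsion free?
\end{quote}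

The two conditions have a common meaning. Let $g(Y)$ be the dimension of the Albanese variety of $Y$. For a smooth projective variety over $\mathbb C$, Hodge theory gives $h^1(\mathcal O_Y)=g(Y)$ and $\dim H^1_{\mathrm{dR}}(Y)=2g(Y)$. In characteristic $p$ both equalities weaken to inequalities $\ge$; the first is an equality exactly when $\operatorname{Pic}(Y)$ is reduced, the second exactly when $H^2_{\mathrm{cris}}(Y/W)$ is torsion free (Proposition~\ref{prop:numerical}). So the question asks whether the cohomology in degree one of an $F$-split variety behaves, after a finite \'etale cover, as it does in characteristic zero.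

There are reasons to guess that it does. Curves and abelian varieties satisfy both equalities without any cover (Corollary~\ref{cor:good}). On an $F$-split variety $X$, the space $H^1(X,\mathcal O_X)$ is spanned by the finite group $H^1_{\text{\'et}}(X,\mathbb F_p)=\operatorname{Hom}(\pi_1(X),\mathbb F_p)$ (Lemma~\ref{lem:split}), so all of it pulls back to zero on a suitable finite \'etale cover, and a simply connected $F$-split variety has $H^1(X,\mathcal O_X)=0$ and a reduced Picard scheme. As for torsion, on a complex variety the torsion of $H^2(Y,\mathbb Z)$ is isomorphic to that of $H_1(Y,\mathbb Z)$ by the universal coefficient theorem, so it vanishes when $Y$ is simply connected. It is this last implication that fails.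

\begin{theorem}\label{thm:A}
For every $d\ge\max(3,p-2)$ there is a smooth projective $F$-split variety $X$ of dimension $d$ over $k$ with
\[
\pi_1(X)=1,\qquad H^1(X,\mathcal O_X)=0,\qquad \operatorname{Pic}(X)[p](k)\ne0,\qquad H^2_{\mathrm{cris}}(X/W)[p]\ne0 .
\]
The scheme $\operatorname{Pic}(X)$ is reduced, no finite \'etale cover $X'\to X$ has $H^2_{\mathrm{cris}}(X'/W)$ torsion free, and Mehta's question has a negative answer over every $k$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $\dim X\le2$, Mehta's question has an affirmative answer.
\end{theorem}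

For $p\in\{2,3,5\}$ the answer is therefore affirmative exactly in dimensions at most $2$. For $p\ge7$ we do not decide the dimensions $3\le d<p-2$.

The idea behind Theorem~\ref{thm:A} is the following. Over $\mathbb C$, dividing a simply connected variety $D$ by a free action of the group $\mu_p$ of $p$-th roots of unity creates two things at once: a line bundle of order $p$ on $X=D/\mu_p$, and a fundamental group of order $p$ whose universal cover $D\to X$ trivializes that line bundle. In characteristic $p$ the group scheme $\mu_p$ has a single point and $D\to X$ is a homeomorphism. The line bundle is still there and forces torsion in $H^2_{\mathrm{cris}}$, but $X$ remains simply connected. Finally $\mathcal O_X$ is a direct summand of the direct image of $\mathcal O_D$, so a Frobenius splitting of $D$ descends to $X$.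

Sections~\ref{sec:numerical} and~\ref{sec:split} collect what we need about the two conditions and about splittings. Section~\ref{sec:mup} treats quotients by $\mu_p$ and carries out the construction by hand for a plane cubic; Sections~\ref{sec:construction} and~\ref{sec:proofA} prove Theorem~\ref{thm:A}, and Section~\ref{sec:surfaces} proves Theorem~\ref{thm:B}.

\section{The two conditions as numerical equalities}\label{sec:numerical}

In this section $Y$ is a smooth projective variety. We recall the standard facts that we use.

\emph{The Picard scheme.} It is a group scheme locally of finite type over $k$; its $k$-points are the isomorphism classes of line bundles on $Y$, and its tangent space at the origin is $H^1(Y,\mathcal O_Y)$. It is smooth if $H^2(Y,\mathcal O_Y)=0$, since the obstructions to lifting a line bundle along an infinitesimal thickening lie in that group. The reduced identity component $\operatorname{Pic}^0(Y)_{\mathrm{red}}$ is an abelian variety, dual to the Albanese variety $\operatorname{Alb}(Y)$, so its dimension is $g(Y)$. A group scheme locally of finite type over $k$ is reduced if and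 only if it is smooth (translate a smooth point), that is, if and only if its tangent space at the origin has the dimension of the group.

\emph{De Rham and crystalline cohomology.} The space $H^i_{\mathrm{dR}}(Y/k)$ is the hypercohomology $\mathbb H^i(Y,\Omega^\bullet_{Y/k})$; we write $h^1_{\mathrm{dR}}(Y)=\dim_k H^1_{\mathrm{dR}}(Y/k)$. The groups $H^i_{\mathrm{cris}}(Y/W)$ are finitely generated $W$-modules with $H^0_{\mathrm{cris}}(Y/W)=W$. They lift de Rham cohomology to $W$ in the sense that there are universal coefficient sequences
\begin{equation}\label{eq:uct}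
0\to H^i_{\mathrm{cris}}(Y/W)/p\to H^i_{\mathrm{dR}}(Y/k)\to H^{i+1}_{\mathrm{cris}}(Y/W)[p]\to0,
\end{equation}
where $M[p]$ denotes the kernel of $p$ on $M$. A $W$-module $M$ is torsion free if and only if the $k$-vector space $M[p]$ is zero. Finally $H^1_{\mathrm{cris}}(Y/W)\cong H^1_{\mathrm{cris}}(\operatorname{Alb}(Y)/W)$ by \cite[II.3.11.2]{Illusie}, so $H^1_{\mathrm{cris}}(Y/W)$ has rank $2g(Y)$.

\begin{proposition}\label{prop:numerical}
Let $g=g(Y)$.
\begin{enumerate}
\item[(a)] $h^1(\mathcal O_Y)\ge g$, with equality if and only if $\operatorname{Pic}(Y)$ is reduced.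
\item[(b)] $\dim_k H^2_{\mathrm{cris}}(Y/W)[p]=h^1_{\mathrm{dR}}(Y)-2g$.
\item[(c)] There is an exact sequence $0\to H^0(Y,\Omega^1_Y)^{d=0}\to H^1_{\mathrm{dR}}(Y/k)\to H^1(Y,\mathcal O_Y)$, whose first term is the space of closed global $1$-forms.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (a) restates the facts on the Picard scheme. For (b), take $i=0$ in \eqref{eq:uct}: the space $W/p=k$ injects into $H^0_{\mathrm{dR}}(Y/k)\subset H^0(Y,\mathcal O_Y)=k$, so it is all of $H^0_{\mathrm{dR}}(Y/k)$ and $H^1_{\mathrm{cris}}(Y/W)[p]=0$. Thus $H^1_{\mathrm{cris}}(Y/W)$ is free of rank $2g$, and \eqref{eq:uct} for $i=1$ gives (b). For (c), the exact sequence of complexes $0\to\Omega^{\ge1}_Y\to\Omega^\bullet_Y\to\mathcal O_Y\to0$ gives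
\[
H^0(Y,\mathcal O_Y)\xrightarrow{\ d\ }\mathbb H^1(Y,\Omega^{\ge1}_Y)\to H^1_{\mathrm{dR}}(Y/k)\to H^1(Y,\mathcal O_Y).
\]
Since $\Omega_Y^{\ge1}$ starts in degree $1$, the second term is $H^0(Y,\Omega^1_Y)^{d=0}$, and $d$ is zero on $H^0(Y,\mathcal O_Y)=k$.
\end{proof}

\begin{corollary}\label{cor:good}
If $h^1(\mathcal O_Y)=g(Y)$ and $h^0(\Omega^1_Y)\le g(Y)$, then $\operatorname{Pic}(Y)$ is reduced and $H^2_{\mathrm{cris}}(Y/W)$ is torsion free. The hypotheses hold if $Y$ is an abelian variety, and they hold if $H^2(Y,\mathcal O_Y)=0$ and $h^0(\Omega^1_Y)\le h^1(\mathcal O_Y)$, in particular if $\dim Y\le1$.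
\end{corollary}

\begin{proof}
By (c), $h^1_{\mathrm{dR}}(Y)\le h^0(\Omega^1_Y)+h^1(\mathcal O_Y)\le2g(Y)$; apply (a) and (b). For an abelian variety, $h^1(\mathcal O_Y)=h^0(\Omega^1_Y)=g(Y)=\dim Y$. If $H^2(Y,\mathcal O_Y)=0$, then $\operatorname{Pic}(Y)$ is smooth and $g(Y)=h^1(\mathcal O_Y)$. For a curve, $h^0(\Omega^1_Y)=h^1(\mathcal O_Y)$ by Serre duality.
\end{proof}

At the other extreme, suppose $H^1(Y,\mathcal O_Y)=0$. Then $g(Y)=0$, and (b) and (c) show that $\dim_kH^2_{\mathrm{cris}}(Y/W)[p]$ is the dimension of the space of closed global $1$-forms. So for a simply connected $F$-split variety Mehta's question asks whether every closed global $1$-form vanishes. To find a counterexample we need a source of such forms, and the identity $d(a^p)=0$ provides one.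

Let $L$ be a line bundle on $Y$ with an isomorphism $L^{\otimes p}\cong\mathcal O_Y$. Choose local generators $e_\alpha$ of $L$ on an open cover $(U_\alpha)$, write $e_\alpha=g_{\alpha\beta}e_\beta$, and let $t_\alpha\in\mathcal O^*(U_\alpha)$ be the image of $e_\alpha^{\otimes p}$. Then $t_\alpha=g_{\alpha\beta}^p\,t_\beta$, so $dt_\alpha/t_\alpha=dt_\beta/t_\beta$ on overlaps, and these forms glue to a closed global $1$-form $\theta_L$. The same computation shows that $\theta_L$ does not depend on the generators; it does not depend on the isomorphism either, since two isomorphisms differ by a constant.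

\begin{lemma}\label{lem:dlog}
$\theta_L=0$ if and only if $L\cong\mathcal O_Y$.
\end{lemma}

\begin{proof}
If $L$ has a global generator $e$, the image of $e^{\otimes p}$ is a constant and $\theta_L=0$. Conversely let $\theta_L=0$, so $dt_\alpha=0$. As $k$ is perfect, the kernel of $d$ on the function field $K$ of $Y$ is $K^p$, so $t_\alpha=h_\alpha^p$ with $h_\alpha\in K$. Both $h_\alpha$ and $h_\alpha^{-1}$ are integral over the local rings of $U_\alpha$, which are normal, so $h_\alpha\in\mathcal O^*(U_\alpha)$. From $(h_\alpha-g_{\alpha\beta}h_\beta)^p=t_\alpha-g_{\alpha\beta}^pt_\beta=0$ we get $h_\alpha=g_{\alpha\beta}h_\beta$, so the sections $h_\alpha^{-1}e_\alpha$ glue to a generator of $L$.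
\end{proof}

\begin{corollary}\label{cor:torsion}
If $H^1(Y,\mathcal O_Y)=0$ and $Y$ carries a line bundle $L\not\cong\mathcal O_Y$ with $L^{\otimes p}\cong\mathcal O_Y$, then $\operatorname{Pic}(Y)$ is reduced and $H^2_{\mathrm{cris}}(Y/W)[p]\ne0$.
\end{corollary}

\begin{proof}
Here $g(Y)=0=h^1(\mathcal O_Y)$, and $\theta_L\ne0$ gives $h^1_{\mathrm{dR}}(Y)>0$. Apply Proposition~\ref{prop:numerical}.
\end{proof}

\begin{remark}\label{rem:survives}
A line bundle $L$ of order $p$ stays nontrivial on every finite \'etale cover $\gamma\colon Y'\to Y$, because $\theta_{\gamma^*L}=\gamma^*\theta_L$ and $\gamma^*$ is injective on $1$-forms. This does not yet give torsion on $Y'$: Corollary~\ref{cor:torsion} needs $H^1(Y',\mathcal O_{Y'})=0$, and without it $\theta_{\gamma^*L}$ may be accounted for by the term $2g(Y')$, as in Example~\ref{ex:cubic}. We avoid having to control all covers by making $Y$ simply connected.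
\end{remark}

\section{Frobenius splittings}\label{sec:split}

Unwinding the definition, a \emph{splitting} of a $k$-scheme $X$ is an additive map of sheaves $\sigma\colon\mathcal O_X\to\mathcal O_X$ with
\begin{equation}\label{eq:splitting}
\sigma(a^pb)=a\,\sigma(b),\qquad\sigma(1)=1 .
\end{equation}
The first identity is the $\mathcal O_X$-linearity of $\sigma\colon F_*\mathcal O_X\to\mathcal O_X$, and given it, the second says $\sigma(a^p)=a$. The additive map $a\mapsto a^p$ of $\mathcal O_X$ induces an endomorphism $\Phi$ of $H^i(X,\mathcal O_X)$ that is $p$-linear: $\Phi(\lambda\xi)=\lambda^p\Phi(\xi)$ for $\lambda\in k$.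

\begin{lemma}\label{lem:split}
Let $X$ be a smooth projective $F$-split variety.
\begin{enumerate}
\item[(a)] $\Phi$ is bijective on $H^i(X,\mathcal O_X)$, and $H^1_{\text{\'et}}(X,\mathbb F_p)\otimes_{\mathbb F_p}k\cong H^1(X,\mathcal O_X)$.
\item[(b)] $H^0(X,\omega_X^{1-p})\ne0$.
\item[(c)] Every finite \'etale cover of $X$ is $F$-split.
\item[(d)] If $X_1$ is another $F$-split variety, then $X\times X_1$ is $F$-split.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A splitting induces a left inverse of $\Phi$, so $\Phi$ is injective. An injective $p$-linear map preserves linear independence, since $\sum\lambda_i\Phi(\xi_i)=\Phi(\sum\lambda_i^{1/p}\xi_i)$, so $\Phi$ is bijective. Recall that for a $p$-linear endomorphism $\Phi$ of a finite-dimensional $k$-vector space $H$ the map $1-\Phi$ is surjective, and that $H^{\Phi=1}\otimes_{\mathbb F_p}k\cong H$ if $\Phi$ is bijective. The Artin--Schreier sequence $0\to\mathbb F_p\to\mathcal O_X\xrightarrow{a\mapsto a-a^p}\mathcal O_X\to0$ is exact in the \'etale topology, and $1-\Phi$ is surjective on $H^0(X,\mathcal O_X)$, so $H^1_{\text{\'et}}(X,\mathbb F_p)=H^1(X,\mathcal O_X)^{\Phi=1}$.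

(b) Duality for the finite morphism $F$ gives $\mathcal{H}om(F_*\mathcal O_X,\omega_X)\cong F_*\omega_X$. Tensoring with $\omega_X^{-1}$ and using $F^*\omega_X^{-1}\cong\omega_X^{-p}$ in the projection formula gives $\mathcal{H}om(F_*\mathcal O_X,\mathcal O_X)\cong F_*\omega_X^{1-p}$. A splitting is a nonzero global section.

(c) If $\gamma\colon X'\to X$ is \'etale, the square formed by $\gamma$ and the two Frobenius morphisms is cartesian, so $\gamma^*F_*\mathcal O_X=F_*\mathcal O_{X'}$, and $\gamma^*\sigma$ is a splitting.

(d) On products of affine opens put $\sigma(a\otimes a_1)=\sigma_X(a)\otimes\sigma_{X_1}(a_1)$. This is well defined on the tensor product over $k$ because both factors turn a scalar $\lambda=(\lambda^{1/p})^p$ into $\lambda^{1/p}$, and it satisfies \eqref{eq:splitting}.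
\end{proof}

We also need a supply of $F$-split schemes, possibly singular. Let $V=\mathbb P^{n_1}\times\dots\times\mathbb P^{n_m}$ with homogeneous coordinates $x_{j,i}$ ($1\le j\le m$, $0\le i\le n_j$), let $S=k[x_{j,i}]$ with its multidegree in $\mathbb Z^m$, and let $\Pi=\prod_{j,i}x_{j,i}$. The multidegree of $\Pi$ is $(n_1+1,\dots,n_m+1)$, that of the anticanonical bundle $\omega_V^{-1}$.

\begin{lemma}\label{lem:trace}
Let $f\in S$ have multidegree $(n_1+1,\dots,n_m+1)$, and let $c(f)$ be the coefficient of $\Pi^{p-1}$ in $f^{p-1}$. If $c(f)\ne0$, then $V$ and the zero scheme $D\subset V$ of $f$ are $F$-split. In particular $\mathbb P^r$ is $F$-split.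
\end{lemma}

\begin{proof}
Let $\operatorname{Tr}\colon S\to S$ be the additive map that sends $\lambda\,\Pi^{p-1}\mathbf x^p$ to $\lambda^{1/p}\mathbf x$, for every monomial $\mathbf x$ and $\lambda\in k$, and kills the multiples $\lambda\mathbf x'$ of all other monomials $\mathbf x'$, that is, those with some exponent $\not\equiv-1\pmod p$. Then $\operatorname{Tr}(a^pb)=a\operatorname{Tr}(b)$: both sides are additive in $a$ and in $b$, and the identity holds for scalar multiples of monomials. But $\operatorname{Tr}(1)=0$, and $\operatorname{Tr}$ does not preserve the ideal $(f)$. Both defects are repaired by the factor $f^{p-1}$. Put $c=c(f)$ and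
\[
\varphi(b)=c^{-1/p}\operatorname{Tr}(f^{p-1}b).
\]
Then $\varphi(a^pb)=a\varphi(b)$, and $\varphi(fb)=c^{-1/p}\operatorname{Tr}(f^pb)=c^{-1/p}f\operatorname{Tr}(b)\in(f)$. Since $f^{p-1}$ and $\Pi^{p-1}$ have the same multidegree, a monomial $\Pi^{p-1}\mathbf x^p$ occurring in $f^{p-1}b$, with $b$ of multidegree $p\delta$, has $\mathbf x$ of multidegree $\delta$. So $\varphi$ sends multidegree $p\delta$ to multidegree $\delta$. For $b=1$ only $\mathbf x=1$ can occur, whence $\operatorname{Tr}(f^{p-1})=c^{1/p}$ and $\varphi(1)=1$.

Extend $\varphi$ to the fraction field of $S$ by $\varphi(b/a^p)=\varphi(b)/a$; this is well defined because $\varphi(a'^pb)=a'\varphi(b)$. The variety $V$ is covered by the affine opens with rings $S[1/h]_0$, the part of multidegree $0$ of $S[1/h]$, where $h$ is a product of one variable from each block. An element of $S[1/h]_0$ is $b/h^{pn}$ with $b$ of multidegree $(pn,\dots,pn)$, and $\varphi(b)/h^n$ again has multidegree $0$. So $\varphi$ preserves these rings, their analogues for the overlaps, and the ideals $fS[1/h]\cap S[1/h]_0$ of $D$. It therefore induces splittings of $V$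 and of $D$. For $\mathbb P^r$ take $f=\Pi$, which has $c(\Pi)=1$.
\end{proof}

\section{Quotients by $\mu_p$, and a plane cubic}\label{sec:mup}

The group scheme $\mu_p=\operatorname{Spec}k[\zeta]/(\zeta^p-1)$ has one point, as $\zeta^p-1=(\zeta-1)^p$. An action of $\mu_p$ on $\operatorname{Spec}A$ is the same as a grading $A=\bigoplus_{\chi\in\mathbb Z/p}A_\chi$ of the $k$-algebra $A$, the coaction being $a\mapsto a\otimes\zeta^\chi$ on $A_\chi$. We call $\chi$ the \emph{weight}; the invariants are $A_0$. Since $\mu_p$ has one point, every open subset of a scheme $V$ with an action is stable, and the action is a grading of the sheaf $\mathcal O_V$.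

The quotient is $V/\mu_p=(|V|,(\mathcal O_V)_0)$, and it is a scheme. Indeed, let $\operatorname{Spec}A\subset V$ be open. If $a=\sum a_\chi\in A$, then $a^p=\sum a_\chi^p\in A_0$. Hence $\mathfrak p\mapsto\mathfrak p\cap A_0$ is a bijection $\operatorname{Spec}A\to\operatorname{Spec}A_0$ with inverse $\mathfrak q\mapsto\{a:a^p\in\mathfrak q\}$; it matches the basic open sets defined by $a$ and $a^p$, and $A[1/a]_0=A[1/a^p]_0=A_0[1/a^p]$.

The quotients that we use have a simple local form, produced by a unit of nonzero weight.

\begin{lemma}\label{lem:torsor}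
Let $\pi\colon D\to X$ be an affine morphism of nonempty $k$-schemes with a grading of $\mathcal O_X$-algebras $\pi_*\mathcal O_D=\bigoplus_{\chi\in\mathbb Z/p}\mathcal A_\chi$. Suppose that $X$ is covered by affine opens $\operatorname{Spec}B$ over which $\pi_*\mathcal O_D$ is $B[u]/(u^p-t)$, with $t\in B^*$ and $u$ homogeneous of some weight $w\ne0$.
\begin{enumerate}
\item[(a)] $\pi$ is a finite universal homeomorphism.
\item[(b)] $\mathcal A_0=\mathcal O_X$, and $H^i(X,\mathcal O_X)$ is a direct summand of $H^i(D,\mathcal O_D)$.
\item[(c)] If $D$ is $F$-split, so is $X$.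
\item[(d)] $L=\mathcal A_1$ is a line bundle with $L^{\otimes p}\cong\mathcal O_X$. If $H^0(D,\mathcal O_D)=k$, then $L\not\cong\mathcal O_X$. If $X$ is a smooth projective variety, then $\theta_L=w^{-1}dt/t$ on $\operatorname{Spec}B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The morphism is finite, and for every homomorphism from $B$ to a field $K$ the ring $K[u]/(u^p-t)$ has exactly one prime ideal. So every base change of $\pi$ is a closed continuous bijection.

(b) The basis elements $1,u,\dots,u^{p-1}$ have the distinct weights $0,w,\dots,(p-1)w$, so $\mathcal A_{nw}=Bu^n$ on the chart. In particular $\mathcal A_0=\mathcal O_X$, and $H^i(D,\mathcal O_D)=\bigoplus_\chi H^i(X,\mathcal A_\chi)$ as $\pi$ is affine.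

(c) Let $\rho\colon\pi_*\mathcal O_D\to\mathcal O_X$ be the projection to weight $0$ and $\sigma$ a splitting of $D$. For local sections $a,b$ of $\mathcal O_X\subset\pi_*\mathcal O_D$ we have $\rho\sigma(a^pb)=\rho(a\sigma(b))=a\,\rho\sigma(b)$ and $\rho\sigma(1)=1$. So $\rho\sigma|_{\mathcal O_X}$ is a splitting.

(d) Choose $0<n<p$ with $nw\equiv1\pmod p$. On the chart $L$ is generated by $u^n$, and multiplication $L^{\otimes p}\to\mathcal A_0$ sends $(u^n)^{\otimes p}$ to the unit $t^n$; this gives the isomorphism, and $\theta_L=n\,dt/t$. If $H^0(D,\mathcal O_D)=k$, it consists of the constants, which have weight $0$. So $H^0(X,L)=0$ and $L$ is not trivial.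
\end{proof}

A morphism as in the lemma is a $\mu_p$-torsor: with $A=B[u]/(u^p-t)$, the map $A\otimes_BA\to A[\zeta]/(\zeta^p-1)$ sends the basis $1\otimes u^n$ to the basis $u^n\zeta^{nw}$. We then say that the action on $D$ is \emph{free}.

By Lemmas~\ref{lem:trace} and~\ref{lem:torsor} and Corollary~\ref{cor:torsion}, we should look for an anticanonical hypersurface $D$ with a free action of $\mu_p$. In a single projective space $\mathbb P^n$, where $x_i$ has weight $w_i$, there is no freedom. If two weights coincide, a line is fixed pointwise, and every hypersurface meets it. So the weights are distinct, $n+1\le p$, and the fixed points are the coordinate points. To miss these, the equation of $D$, which has degree $n+1$ and is homogeneous for the weight, must contain every $x_i^{n+1}$. So the weights $(n+1)w_i$ coincide and $p\mid n+1$. Hence $n=p-1$, every weight occurs once, and $\dim D=p-2$. For $p\ge5$ this is the bound in Theorem~\ref{thm:A}. For $p=3$ it gives a curve, on which the whole construction can be seen.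

\begin{example}\label{ex:cubic}
Let $p=3$, $V=\mathbb P^2$, with $x_i$ of weight $i$. The cubic monomials of weight $0$ are $x_0^3,x_1^3,x_2^3$ and $x_0x_1x_2$. Let
\[
f=\alpha_0x_0^3+\alpha_1x_1^3+\alpha_2x_2^3+\beta x_0x_1x_2,\qquad D=\{f=0\}.
\]
The curve $D$ misses the three coordinate points if and only if $\alpha_0\alpha_1\alpha_2\ne0$; assume this. Then $D$ is covered by the opens $x_0x_1\ne0$, $x_1x_2\ne0$, $x_2x_0\ne0$. The cyclic permutation of the indices permutes these opens and shifts all weights by $1$, which does not change the grading of $\mathcal O_V$, so it suffices to study the first.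

There $u=x_1/x_0$ is a unit of weight $1$, and $y=x_2/x_0$ has weight $2$. The unit lets us correct the other coordinate: $z=yu$ has weight $0$, the coordinate ring is $k[u^{\pm1},z]$, and its invariants are $B=k[t^{\pm1},z]$ with $t=u^3$. The equation descends to $B$:
\[
f/x_0^3=\alpha_0+\alpha_1t+\alpha_2z^3t^{-1}+\beta z .
\]
Its derivative in $z$ is $\beta$. So for $\beta\ne0$ the quotient $X=D/\mu_3$ is a smooth curve, on which $t-t(q)$ is a local parameter at each point $q$ of the chart. The coefficient of $(x_0x_1x_2)^2$ in $f^2$ is $\beta^2$, since every other product contains a cube, so $D$ and $X$ are $F$-split.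

The line bundle $L$ is generated by $u$ on this chart and by $u'=x_2/x_1$ on the next, with $u'/u=y/u^2=z/t$. So $t'=u'^3=t(z/t)^3$ and $dt'/t'=dt/t=\theta_L$. This form has no zeros, hence $\omega_X\cong\mathcal O_X$ and $X$ has genus one. We have obtained an $F$-split variety with a line bundle of order $p$ and a nonzero closed $1$-form, but no torsion: $h^1(\mathcal O_X)=g(X)=1$ and $h^1_{\mathrm{dR}}(X)=2$. What fails is only the vanishing of $H^1(D,\mathcal O_D)\cong H^2(V,\omega_V)=k$ and the simple connectedness of $D$, and both failures come from $\dim V=2$.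
\end{example}

\section{The construction}\label{sec:construction}

To raise the dimension when $p$ is small we use a product. Fix $m\ge1$, let $V=(\mathbb P^{p-1})^m$ and $N=\dim V=m(p-1)$, keep the notation $S$, $\Pi$ of Section~\ref{sec:split}, and give $x_{j,i}$ the weight $i\in\mathbb Z/p$. This grades each ring $S[1/h]_0$ compatibly with localization, and so defines an action of $\mu_p$ on $V$. Let $T\subset S$ be the space of polynomials of multidegree $(p,\dots,p)$ and weight $0$: the invariant sections of $\omega_V^{-1}\cong\mathcal O_V(p,\dots,p)$. Two conditions on $m$ will be used: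
\begin{enumerate}
\item[(H1)] $N\ge3$;
\item[(H2)] $p$ is odd or $m$ is even.
\end{enumerate}
The weight of $\Pi$ is $mp(p-1)/2$, so (H2) says exactly that $\Pi\in T$. The smallest $m$ satisfying both conditions is $m=4$ for $p=2$, $m=2$ for $p=3$, and $m=1$ for $p\ge5$. For this choice $N=4$ if $p\le5$ and $N=p-1$ if $p\ge7$, that is, $N-1=\max(3,p-2)$.

\subsection*{The quotient is projective}
Let $\bar V=V/\mu_p$. On a standard chart of $V$ with affine coordinates $y_{j,i}$ and ring $A=k[y_{j,i}]$ we have $k[y_{j,i}^p]\subset A_0\subset A$. The rings $k[y_{j,i}^p]$ are those of the standard charts of the product $V'$ of projective spaces with homogeneous coordinates $x_{j,i}^p$. As $A$ is a finite module over the noetherian ring $k[y_{j,i}^p]$, so is $A_0$. Thus $\bar V$ is finite over $V'$, hence projective.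

\subsection*{Charts on the free locus}
Let $\Sigma\subset V$ be the set of the $p^m$ points all of whose components are coordinate points, $V^\circ=V\setminus\Sigma$, and $Q=V^\circ/\mu_p$, an open subscheme of $\bar V$, with quotient map $\pi\colon V^\circ\to Q$. A \emph{chart} is given by an index $a_j\in\{0,\dots,p-1\}$ for each block $j$, a block $l$, and a second index $b\ne a_l$. It is the affine open $U$ where all $x_{j,a_j}$ and $x_{l,b}$ are nonzero. A point lies in $V^\circ$ if and only if two of its coordinates in some block are nonzero, so the finitely many charts cover $V^\circ$ and lie in it. Put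
\[
h=\prod_jx_{j,a_j},\qquad y_{j,i}=x_{j,i}/x_{j,a_j}\quad(i\ne a_j),\qquad u=y_{l,b},\qquad t=u^p .
\]
The weight of $y_{j,i}$ is $i-a_j$, and $u$ is a unit of weight $w=b-a_l\ne0$; here we use that the weights within a block are distinct. As in Example~\ref{ex:cubic} we correct the other coordinates: for $i\ne a_j$ and $(j,i)\ne(l,b)$ let $e=e(j,i)\in\{0,\dots,p-1\}$ solve $i-a_j+ew\equiv0\pmod p$, and set $z_{j,i}=y_{j,i}u^e$, of weight $0$. Then $\mathcal O(U)=k[u^{\pm1},z_{j,i}]$, and a monomial $u^nz^\nu$ has weight $nw$. Therefore
\begin{equation}\label{eq:chart}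
B:=\mathcal O(U)_0=k[t^{\pm1},z_{j,i}],\qquad\mathcal O(U)=B[u]/(u^p-t).
\end{equation}
So $Q$ is smooth of dimension $N$, and $\pi$ has the form required in Lemma~\ref{lem:torsor}.

For $f\in T$ the function $f/h^p$ lies in $B$, because $h^p$ has weight $0$. For two charts, $h^p/h'^p$ is a unit of weight $0$ on the overlap. So for $f\ne0$ the local equations $f/h^p$ define a closed subscheme $X_f\subset Q$, and $\pi^{-1}(X_f)=D_f\cap V^\circ$, where $D_f\subset V$ is the zero scheme of $f$.

\subsection*{First-order jets}
We want $X_f$ smooth for general $f$. That $T$ has no base points is not enough in characteristic $p$: the span of the $x_i^p$ on a projective space has no base points, and all its members are nonreduced. What is needed is that $T$ prescribes values and first derivatives freely. This must be done on $Q$ and not on $V$, since in the coordinates $(u,z)$ every invariant function is killed by $\partial/\partial u$.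

\begin{lemma}\label{lem:jets}
For every chart and every closed point $q\in\operatorname{Spec}B$, the linear map $T\to B/\mathfrak m_q^2$, $f\mapsto f/h^p$, is surjective.
\end{lemma}

\begin{proof}
By \eqref{eq:chart} the space $B/\mathfrak m_q^2$ has the basis $1$, $t-t(q)$, $z_{j,i}-z_{j,i}(q)$, so it is spanned by $1,t$ and the $z_{j,i}$. It suffices to show that $h^p$, $h^pt$ and $h^pz_{j,i}$ lie in $T$. They have multidegree $(p,\dots,p)$ and weight $0$, so we only need them to be polynomials. Now
\[
t=\frac{x_{l,b}^p}{x_{l,a_l}^p},\qquad z_{l,i}=\frac{x_{l,i}\,x_{l,b}^e}{x_{l,a_l}^{e+1}},\qquad z_{j,i}=\frac{x_{j,i}\,x_{l,b}^e}{x_{j,a_j}\,x_{l,a_l}^e}\quad(j\ne l),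
\]
and each denominator divides $h^p$ because $e+1\le p$.
\end{proof}

\begin{proposition}\label{prop:general}
Each of the following conditions holds for all $f$ in a nonempty open subset of the affine space $T$; for \textup{(iii)} we assume \textup{(H2)}.
\begin{enumerate}
\item[(i)] $f$ vanishes at no point of $\Sigma$.
\item[(ii)] $X_f$ is smooth of dimension $N-1$ at each of its closed points.
\item[(iii)] $c(f)\ne0$, where $c(f)$ is the coefficient of $\Pi^{p-1}$ in $f^{p-1}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) At the point of $\Sigma$ where only the $x_{j,a_j}$ are nonzero, $f$ vanishes if and only if the coefficient of $\prod_jx_{j,a_j}^p\in T$ in $f$ is zero. So we remove $p^m$ hyperplanes.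

(ii) Fix a chart, and let $I\subset\operatorname{Spec}B\times T$ be the closed set of pairs $(q,f)$ such that $f/h^p$ and its first partial derivatives in $t$ and the $z_{j,i}$ vanish at $q$. The fiber of $I$ over a closed point $q$ is the kernel of $T\to B/\mathfrak m_q^2$, of dimension $\dim T-(N+1)$ by Lemma~\ref{lem:jets}. So $\dim I\le N+\dim T-(N+1)<\dim T$, and the closure of the image of $I$ in $T$ is a proper closed subset. If $f$ lies outside these finitely many closed sets, then at each closed point $q\in X_f$ the local equation lies in $\mathfrak m_q\setminus\mathfrak m_q^2$.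

(iii) The coefficient $c(f)$ is a polynomial function on $T$ with value $1$ at $\Pi\in T$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $m$ be the smallest integer satisfying (H1) and (H2). Since $T$ is irreducible, there is an $f\in T$ satisfying (i), (ii) and (iii). Put $D=D_f$ and $X=X_f$. By (i), $D\subset V^\circ$, so $D=\pi^{-1}(X)$. Reducing \eqref{eq:chart} modulo $f/h^p$ shows that $\pi\colon D\to X$ has the local form required in Lemma~\ref{lem:torsor}.

\emph{Cohomology of $D$.} The section $f$ of $\omega_V^{-1}$ gives the exact sequence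
\[
0\to\omega_V\to\mathcal O_V\to\mathcal O_D\to0 .
\]
By the K\"unneth formula $H^i(V,\mathcal O_V)=0$ for $i>0$, and by Serre duality $H^i(V,\omega_V)=0$ for $i<N$. Since $N\ge3$, this covers $i=0,1,2$, and the long exact sequence gives $H^0(D,\mathcal O_D)=k$ and $H^1(D,\mathcal O_D)=0$.

\emph{$X$ is a smooth projective variety of dimension $N-1$.} The scheme $D$ is nonempty and connected since $H^0(D,\mathcal O_D)=k$, and $|X|=|D|$ inside $|\bar V|=|V|$. So $X$ is nonempty and connected, and the locally closed subscheme $X\subset\bar V$ has closed underlying set. Thus it is a closed subscheme of the projective scheme $\bar V$; this is where (i) is essential, as $Q$ is only an open subscheme of $\bar V$. Smoothness and the dimension $N-1=\max(3,p-2)$ come from (ii).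

\emph{Splitting.} By (iii) and Lemma~\ref{lem:trace}, $D$ is $F$-split, and so is $X$ by Lemma~\ref{lem:torsor}(c).

\emph{Torsion.} By Lemma~\ref{lem:torsor}(b), $H^1(X,\mathcal O_X)=0$. By Lemma~\ref{lem:torsor}(d), the weight one part $L$ of $\pi_*\mathcal O_D$ is a nonzero element of $\operatorname{Pic}(X)[p](k)$. By Corollary~\ref{cor:torsion}, $\operatorname{Pic}(X)$ is reduced and $H^2_{\mathrm{cris}}(X/W)[p]\ne0$.

\emph{Fundamental group.} We use three theorems. First, Grothendieck's Lefschetz theorem \cite[Exp.~XII, Cor.~3.5]{SGA2}: if $D$ is an effective ample divisor on a smooth projective variety $V$ of dimension at least $3$, then $\pi_1(D)\cong\pi_1(V)$; no smoothness of $D$ is required. It applies by (H1). Second, projective spaces are simply connected \cite[XI.1.1]{SGA1}, and $\pi_1$ commutes with products of proper varieties \cite[X.1.7]{SGA1}, so $\pi_1(V)=1$. Third, a finite universal homeomorphism induces an isomorphism on $\pi_1$ \cite[IX.4.10]{SGA1}. With Lemma~\ref{lem:torsor}(a) we get $\pi_1(X)\cong\pi_1(D)\cong\pi_1(V)=1$.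

So every finite \'etale cover $X'\to X$ is an isomorphism, and $H^2_{\mathrm{cris}}(X'/W)$ has torsion. This proves the theorem for $d=\max(3,p-2)$.

\emph{Larger $d$.} Let $Y=X\times\mathbb P^r$ with $r=d-\dim X\ge1$. It is a smooth projective variety of dimension $d$, and it is $F$-split by Lemmas~\ref{lem:trace} and~\ref{lem:split}(d). We have $\pi_1(Y)=1$ by the second theorem above and $H^1(Y,\mathcal O_Y)=0$ by the K\"unneth formula. The pullback of $L$ has trivial $p$-th power and is nontrivial, since its restriction to $X\times\{\mathrm{pt}\}$ is $L$. Corollary~\ref{cor:torsion} applies to $Y$, and the proof is complete. \qed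

\begin{remark}
We do not claim that $D$ is smooth. On a chart, $D\subset X\times\mathbb A^1$ is defined by $u^p-t$, whose differential is $-dt$, so $D$ is singular exactly over the zeros of the form $\theta_L=w^{-1}dt/t$ on $X$. This is why Lemma~\ref{lem:trace} and the Lefschetz theorem are used in forms that allow singular divisors.
\end{remark}

\begin{remark}\label{rem:m3}
Condition (H1) was used for $H^1(D,\mathcal O_D)=0$ and for the Lefschetz theorem; Example~\ref{ex:cubic} shows what happens without it. Condition (H2) was used only for (iii), hence only for the splitting. If it fails, then $p=2$, the monomial $\Pi^{p-1}=\Pi$ has weight $1$ and cannot occur in $f\in T$, so $c$ vanishes on $T$. Take $p=2$ and $m=3$, so that $N=3$, and choose $f$ with (i) and (ii). All other steps go through, and $X$ is a simply connected smooth projective surface with $H^2_{\mathrm{cris}}(X/W)[2]\ne0$. By Theorem~\ref{thm:B} it is not $F$-split. So (H2) cannot be dropped from the construction, and $F$-splitting cannot be dropped from Theorem~\ref{thm:B}.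
\end{remark}

\section{Curves and surfaces}\label{sec:surfaces}

We prove Theorem~\ref{thm:B}. Call a smooth projective variety $Y$ \emph{good} if $\operatorname{Pic}(Y)$ is reduced and $H^2_{\mathrm{cris}}(Y/W)$ is torsion free. Let $X$ be smooth, projective and $F$-split; we need a good finite \'etale cover. If $\dim X\le1$, then $X$ is good by Corollary~\ref{cor:good}. Let $\dim X=2$. Recall that the Kodaira dimension $\kappa(X)$ is $-\infty$ if $H^0(X,\omega_X^n)=0$ for all $n>0$, and $\kappa(X)\ge0$ otherwise.

\subsection*{The case $\kappa(X)=-\infty$}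
Here $X$ itself is good, and the splitting plays no role. By the classification of surfaces, $X$ is obtained by successive point blow-ups from a surface $X_0$ that is $\mathbb P^2$ or a $\mathbb P^1$-bundle $\psi\colon X_0\to C$ over a smooth projective curve. By Corollary~\ref{cor:good} it suffices to show $h^2(\mathcal O_X)=0$ and $h^0(\Omega^1_X)=h^1(\mathcal O_X)$.

These numbers do not change under the blow-up $\beta\colon Y'\to Y$ of a point $y$: we have $R\beta_*\mathcal O_{Y'}=\mathcal O_Y$, and
\[
H^0(Y,\Omega^1_Y)\subset H^0(Y',\Omega^1_{Y'})\subset H^0(Y\setminus\{y\},\Omega^1_Y)=H^0(Y,\Omega^1_Y),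
\]
the last equality because $\Omega^1_Y$ is locally free on a normal surface. For $\mathbb P^2$ all three numbers are $0$. For a $\mathbb P^1$-bundle, $R\psi_*\mathcal O_{X_0}=\mathcal O_C$ gives $h^2(\mathcal O_{X_0})=0$ and $h^1(\mathcal O_{X_0})=h^1(\mathcal O_C)$. In the sequence $0\to\psi^*\Omega^1_C\to\Omega^1_{X_0}\to\Omega^1_{X_0/C}\to0$ the last term has degree $-2$ on the fibers and so has no nonzero sections; hence $h^0(\Omega^1_{X_0})=h^0(\Omega^1_C)=h^1(\mathcal O_C)$.

\subsection*{The case $\kappa(X)\ge0$: reduction to trivial canonical bundle}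
Some $nK_X$ with $n>0$ is linearly equivalent to an effective divisor, and by Lemma~\ref{lem:split}(b) so is $-(p-1)K_X$, say to $\Delta$. For an ample divisor $H$ this gives $K_X\cdot H\ge0$ and $K_X\cdot H\le0$. So $\Delta\cdot H=0$, hence $\Delta=0$ and $\omega_X^{p-1}\cong\mathcal O_X$.

The order $\nu$ of $\omega_X$ divides $p-1$, so it is prime to $p$. An isomorphism $\omega_X^\nu\cong\mathcal O_X$ makes $\bigoplus_{i=0}^{\nu-1}\omega_X^i$ an algebra, locally of the form $B[v]/(v^\nu-s)$ with $s$ a unit; its spectrum $X_1$ is finite \'etale over $X$. A nontrivial torsion line bundle has no nonzero section, so $H^0(X_1,\mathcal O_{X_1})=k$ and $X_1$ is connected. The bundle $\omega_{X_1}$ is the pullback of $\omega_X$, which is trivialized by the tautological section that sends the local generator dual to $v$ to the unit $v$; and $X_1$ is $F$-split by Lemma~\ref{lem:split}(c). Since a finite \'etale cover of $X_1$ is one of $X$, we may replace $X$ by $X_1$ and assume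
\[
\omega_X\cong\mathcal O_X,\qquad h^2(\mathcal O_X)=1,\qquad\chi(\mathcal O_X)=2-h^1(\mathcal O_X).
\]

\subsection*{Surfaces with trivial canonical bundle}
By the Bombieri--Mumford classification \cite{BM}, a smooth projective surface $X$ with $\omega_X\cong\mathcal O_X$ is of one of the following types.
\begin{enumerate}
\item[(1)] A K3 surface; $\chi(\mathcal O_X)=2$.
\item[(2)] An Enriques surface; $\chi(\mathcal O_X)=1$, $b_2=10$.
\item[(3)] An abelian surface; $\chi(\mathcal O_X)=0$, $b_2=6$.
\item[(4)] A hyperelliptic surface; $\chi(\mathcal O_X)=0$, $b_2=2$. Then $X\cong(E_1\times E_0)/G$, where $E_1,E_0$ are elliptic curves and $G\subset E_1$ is a finite subgroup scheme acting by $g(x,y)=(x+g,\alpha(g)y)$ for an injective homomorphism $\alpha\colon G\to\underline{\operatorname{Aut}}(E_0)$ to the automorphism group scheme of the curve $E_0$.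
\item[(5)] A quasi-hyperelliptic surface; $\chi(\mathcal O_X)=0$, $b_2=2$. Then the Albanese map $\psi\colon X\to E$ is onto an elliptic curve, and its general fiber is a rational curve with one cusp.
\end{enumerate}

\emph{Types (1) and (3) are good.} A K3 surface has $h^1(\mathcal O_X)=0$, so $\operatorname{Pic}(X)$ is reduced, and $H^2_{\mathrm{cris}}(X/W)$ is torsion free by \cite[Prop.~1.1]{Deligne}. For an abelian surface use Corollary~\ref{cor:good}.

\emph{Type (2) is covered by a K3 surface.} Here $h^1(\mathcal O_X)=1$. By Lemma~\ref{lem:split}(a) there is a nonzero, hence surjective, homomorphism $\pi_1(X)\to\mathbb Z/p$, which gives a finite \'etale cover $X'\to X$ of degree $p$ with $\omega_{X'}\cong\mathcal O_{X'}$. The tangent bundle of $X'$ is pulled back from $X$, so Noether's formula $12\chi(\mathcal O)=c_1^2+c_2$ gives $\chi(\mathcal O_{X'})=p\,\chi(\mathcal O_X)=p$. The list applies to $X'$ and allows only $\chi\in\{0,1,2\}$. So $p=2$ and $X'$ is a K3 surface.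

\emph{Type (4) is covered by an abelian surface.} The cover $E_1\times E_0\to X$ is \'etale only if $G$ is, so we first divide by the identity component $G^0$. The Lie algebra of $\underline{\operatorname{Aut}}(E_0)$ is $H^0(E_0,T_{E_0})=k$, and the translations form a subgroup $E_0$ of dimension $1$; so the identity component of $\underline{\operatorname{Aut}}(E_0)$ is $E_0$, and $\alpha(G^0)\subset E_0$. Hence $G^0$ acts on $E_1\times E_0$ by translations through the closed subgroup scheme $\{(g,\alpha(g))\}$, and $X'=(E_1\times E_0)/G^0$ is an abelian surface. The action of $G$ is free, being free on the first factor, so $E_1\times E_0\to X$ is a $G$-torsor and $X'\to X$ is a torsor under the finite \'etale group $G/G^0$. Thus $X'\to X$ is a finite \'etale cover.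

\emph{Type (5) does not occur.} We show that $\Phi=0$ on $H^2(X,\mathcal O_X)\ne0$, which contradicts Lemma~\ref{lem:split}(a). The reason is that $\Phi$ vanishes on $H^1$ of a cuspidal fiber; the work is to pass from the fibers to $X$.

Let $C$ be a general fiber, $\nu\colon\mathbb P^1\to C$ its normalization, $c$ the cusp, $\widetilde{\mathcal O}$ the local ring of $\mathbb P^1$ at the unique point over $c$, and $\tau$ a uniformizer of $\widetilde{\mathcal O}$. By adjunction $2p_a(C)-2=C^2+K_X\cdot C=0$, so $\chi(\mathcal O_C)=0$ and $\nu_*\mathcal O_{\mathbb P^1}/\mathcal O_C=\widetilde{\mathcal O}/\mathcal O_{C,c}$ has length $1$. So $\mathfrak m_c$ has codimension $1$ in $\tau\widetilde{\mathcal O}$. If $\mathfrak m_c$ contained an element of order $1$, then $\widetilde{\mathcal O}=\mathcal O_{C,c}+\mathfrak m_c\widetilde{\mathcal O}$, and Nakayama's lemma would give $\widetilde{\mathcal O}=\mathcal O_{C,c}$. Hence $\mathfrak m_c\subset\tau^2\widetilde{\mathcal O}$, with equality by the codimension, and $\mathcal O_{C,c}=k+\tau^2\widetilde{\mathcal O}$. The sequence $0\to\mathcal O_C\to\nu_*\mathcal O_{\mathbb P^1}\to\nu_*\mathcal O_{\mathbb P^1}/\mathcal O_C\to0$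 is compatible with $p$-th powers and gives $\widetilde{\mathcal O}/\mathcal O_{C,c}\cong H^1(C,\mathcal O_C)$. The $p$-th power of any element of $\widetilde{\mathcal O}$ lies in $k+\tau^p\widetilde{\mathcal O}\subset\mathcal O_{C,c}$, because $p\ge2$. So $\Phi=0$ on $H^1(C,\mathcal O_C)$.

Now let $R=R^1\psi_*\mathcal O_X$ and $\bar R=R/R_{\mathrm{tors}}$. The additive map $a\mapsto a^p$ of $\mathcal O_X$ induces an additive endomorphism $\Phi_R$ of $R$ with $\Phi_R(ar)=a^p\Phi_R(r)$. It preserves $R_{\mathrm{tors}}$, since $ar=0$ implies $a^p\Phi_R(r)=0$, and so acts on $\bar R$. As $E$ and the fibers of $\psi$ have dimension $1$, we have $R^2\psi_*\mathcal O_X=0$ and the Leray spectral sequence gives the first isomorphism in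
\[
H^2(X,\mathcal O_X)\cong H^1(E,R)\cong H^1(E,\bar R);
\]
the second holds because $R_{\mathrm{tors}}$ has finite support. Both are compatible with $\Phi$. For a closed point $e\in E$ with uniformizer $s$, the sequence $0\to\mathcal O_X\xrightarrow{s}\mathcal O_X\to\mathcal O_{X_e}\to0$ near $X_e$ gives $R_e/sR_e\cong H^1(X_e,\mathcal O_{X_e})$, and this map commutes with $\Phi$ since restriction to $X_e$ commutes with $p$-th powers. Let $E^\circ\subset E$ be a dense open set over which $R$ is locally free and the fibers are cuspidal. For a local section $r$ of $R$ over $E^\circ$, the section $\Phi_R(r)$ vanishes at every closed point, so it is zero. Hence for any local section $\bar r$ of $\bar R$ the section $\Phi_R(\bar r)$ vanishes on a dense open set, and it is zero because $\bar R$ is torsion free. Thus $\Phi=0$ on $H^1(E,\bar R)\cong H^2(X,\mathcal O_X)$.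

In each type that occurs, $X$ has a good finite \'etale cover. This proves Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{BM} Bombieri and Mumford, \emph{Enriques' classification of surfaces in char.~$p$}, II.

\bibitem{Deligne} Deligne, \emph{Rel\`evement des surfaces K3 en caract\'eristique nulle}.

\bibitem{Illusie} Illusie, \emph{Complexe de de Rham--Witt et cohomologie cristalline}.

\bibitem{Joshi} Kirti Joshi, \emph{Exotic torsion, Frobenius splitting and the slope spectral sequence}, arXiv:math/0110069 (2001).

\bibitem{SGA1} SGA 1.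

\bibitem{SGA2} SGA 2.

\end{thebibliography}
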